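\title{Ricci flows that attain the initial distance but not the initial metric}

\begin{abstract}
Let $g(t)$, $t\in(0,T)$, be a smooth Ricci flow on a closed manifold whose distance functions converge uniformly, as $t\downarrow0$, to the distance function of a smooth metric $g_0$. We show that $g(t)$ need not extend smoothly to $t=0$, in any dimension $n\ge2$. The basic example is a flow on the flat torus that lies between $g_0$ and $(1+\eta)g_0$ and has constant area larger than that of $g_0$. In dimension two we construct such flows over every closed surface, with curvature within $C\eta/t$ of that of the smooth flow starting at $g_0$. We also show that area is the only obstruction on a surface: the limit of the areas is at least the area of $g_0$, and equality holds exactly when the flow extends smoothly. In particular the flow extends if its curvature has a lower bound that is integrable in time, while a lower bound $-\epsilon/t$ is not enough for any $\epsilon>0$.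
\end{abstract}

\section{The question and the results}\label{sec:intro}

A Ricci flow on a manifold $M$ is a smooth family of Riemannian metrics $g(t)$ with $\partial_tg(t)=-2\,\mathrm{Ric}_{g(t)}$. If the flow is given only for $t\in(0,T)$, one has to say in what sense it has initial data. The classical sense is that $g$ extends smoothly to $M\times[0,T)$. A much weaker sense uses only the distance $d_g(p,q)$, the infimum of the $g$-lengths of curves from $p$ to $q$, and asks that $d_{g(t)}$ converge uniformly on $M\times M$ as $t\downarrow0$. This makes sense even when the limit is a distance function with no tensor behind it. A first test of the weak notion is whether it reduces to the classical one when the limit is smooth. The following question comes from Topping \cite{Topping}.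

\begin{quote}
\emph{Let $(M,g_0)$ be a smooth compact Riemannian manifold and let $g(t)$, $t\in(0,T)$, be a smooth Ricci flow on $M$ with $d_{g(t)}\to d_{g_0}$ uniformly on $M\times M$ as $t\downarrow0$. Does $g(t)$ extend to a smooth Ricci flow on $[0,T)$ with $g(0)=g_0$?}
\end{quote}

One might well guess that the answer is yes. A smooth metric is determined by its distance function (Lemma~\ref{lem:rigid}), so $g_0$ is the only candidate for $g(0)$. In dimension one $\mathrm{Ric}=0$, so $g(t)$ is independent of $t$, its distance equals $d_{g_0}$, and $g(t)=g_0$. On a surface, the stronger hypothesis that $g(t)\to g_0$ uniformly as tensors does force a smooth extension (Corollary~\ref{cor:ext}(ii)). Nevertheless the answer is no in every dimension $n\ge2$, because uniform convergence of distances does not control area.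

Throughout, manifolds are closed and connected, $\mu_g$ is the Riemannian measure of $g$, $\operatorname{Area}(g)=\mu_g(M)$ on a surface, $K_g$ is the Gauss curvature, and $g\le g'$ is an inequality of quadratic forms.

\begin{theorem}\label{thm:torus}
Let $\mathbb T^2=\mathbb R^2/\mathbb Z^2$, $g_0=|dz|^2$ and $\eta\in(0,1]$. There are a smooth Ricci flow $g(t)$, $t\in(0,\infty)$, on $\mathbb T^2$ and a constant $A>1=\operatorname{Area}(g_0)$ such that
\[
g_0\le g(t)\le(1+\eta)g_0\quad\text{and}\quad\operatorname{Area}(g(t))=A\qquad\text{for all }t>0,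
\]
and $d_{g(t)}\to d_{g_0}$ uniformly as $t\downarrow0$. For no $T>0$ does $g(t)$ extend to a smooth Ricci flow on $[0,T)$, with $g(0)=g_0$ or with any other smooth $g(0)$. Products of $g(t)$ with smooth Ricci flows on closed manifolds of dimension $n-2$ give counterexamples in every dimension $n\ge3$.
\end{theorem}

The phenomenon is not special to the flat metric, and it persists when the curvature is allowed to blow up only like a small multiple of $1/t$.

\begin{theorem}\label{thm:surface}
Let $(M,g_0)$ be a smooth closed surface and let $\hat g(t)=\hat u(t)g_0$, $t\in[0,T]$, be the smooth Ricci flow with $\hat g(0)=g_0$, where $T\le1$. For every $\eta>0$ and $\lambda\in(0,\operatorname{Area}(g_0))$ there is a smooth Ricci flow $g(t)$ on $M\times(0,T]$ such that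
\begin{enumerate}
\item[(1)] $d_{g(t)}\to d_{g_0}$ uniformly as $t\downarrow0$;
\item[(2)] $\hat g(t)\le g(t)\le(1+\eta)\,\hat g\big(t/(1+\eta)\big)$;
\item[(3)] $\lim_{t\downarrow0}\operatorname{Area}(g(t))=\operatorname{Area}(g_0)+\eta\lambda$, so that $g(t)$ has no smooth extension to $t=0$;
\item[(4)] if $\eta\le1$, then $|K_{g(t)}-K_{\hat g(t)}|\le C\eta/t$ with $C=C(M,g_0,T)$.
\end{enumerate}
\end{theorem}

In both theorems the flow has more area than $g_0$. On a surface it cannot have less, and excess area is the only obstruction.

\begin{theorem}\label{thm:area}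
Let $(M,g_0)$ be a smooth closed surface and $g(t)$, $t\in(0,T)$, a smooth Ricci flow on $M$ with $d_{g(t)}\to d_{g_0}$ uniformly as $t\downarrow0$. Then $A_0:=\lim_{t\downarrow0}\operatorname{Area}(g(t))$ exists and $A_0\ge\operatorname{Area}(g_0)$. The flow extends smoothly to $[0,T)$ with $g(0)=g_0$ if and only if $A_0=\operatorname{Area}(g_0)$.
\end{theorem}

Since $\eta\lambda$ in Theorem~\ref{thm:surface} takes every positive value, every $A_0\in(\operatorname{Area}(g_0),\infty)$ occurs over every $(M,g_0)$.

\begin{corollary}\label{cor:ext}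
In the setting of Theorem~\ref{thm:area}, $g(t)$ extends smoothly to $t=0$ with $g(0)=g_0$ if either
\begin{enumerate}
\item[(i)] $K_{g(t)}\ge-k(t)$ with $k\ge0$ and $k\in L^1(0,T)$, or
\item[(ii)] $g(t)\le(1+o(1))g_0$ uniformly on $M$ as $t\downarrow0$.
\end{enumerate}
For no $\epsilon>0$ can one take $k(t)=\epsilon/t$ in \textup{(i)}, or replace $1+o(1)$ by $1+\epsilon$ in \textup{(ii)}.
\end{corollary}

For comparison, every Ricci flow on a closed surface for $t\in(0,T)$ satisfies $K_{g(t)}\ge-\frac1{2t}$ (Lemma~\ref{lem:lower}). Improving the constant $\frac12$ to an arbitrarily small $\epsilon$ is thus not enough; integrability in time is. Theorem~\ref{thm:area} and Corollary~\ref{cor:ext} are proved for surfaces only, and we make no claim about their analogues for $n\ge3$.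

Section~\ref{sec:idea} explains the construction, Section~\ref{sec:pde} collects the analytic tools, and Sections~\ref{sec:torus} and~\ref{sec:surface} prove Theorems~\ref{thm:torus} and~\ref{thm:surface}. Section~\ref{sec:area} proves Theorem~\ref{thm:area} and Section~\ref{sec:cor} the corollary.

\section{Distance does not see area}\label{sec:idea}

The first lemma reduces nonexistence of a smooth extension to a statement about volume.

\begin{lemma}\label{lem:rigid}
\begin{enumerate}
\item[(a)] If $g,g'$ are smooth metrics on $M$ with $d_g\le d_{g'}$, then $g\le g'$. In particular $d_g=d_{g'}$ implies $g=g'$.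
\item[(b)] Let $g(t)$, $t\in(0,T)$, be a smooth family of metrics with $d_{g(t)}\to d_{g_0}$ as $t\downarrow0$, where $g_0$ is smooth. If $g(t)$ extends to a smooth family of metrics on $[0,T)$, then $g(0)=g_0$ and $\mu_{g(t)}(M)\to\mu_{g_0}(M)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $c$ be a smooth curve with $c(0)=p$, $\dot c(0)=v$. In $g$-normal coordinates at $p$ we have $d_g(p,x)=|x|$ near $p$ and $c(s)=sv+O(s^2)$, so $g(v,v)=\lim_{s\downarrow0}d_g(p,c(s))^2/s^2$. The same formula holds for $g'$.

(b) By compactness of $M$, $(1-o(1))g(0)\le g(t)\le(1+o(1))g(0)$ uniformly. Hence $d_{g(t)}\to d_{g(0)}$ and $\mu_{g(t)}(M)\to\mu_{g(0)}(M)$. The first limit gives $d_{g(0)}=d_{g_0}$, and (a) gives $g(0)=g_0$.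
\end{proof}

So we look for a flow whose distances converge to $d_{g_0}$ while its area does not converge to $\operatorname{Area}(g_0)$. The second lemma shows that distances are governed by a set of measure zero. Fix a sequence $(p_j,q_j)_{j\ge1}$ that is dense in $M\times M$ and, for each $j$, a minimizing $g_0$-geodesic segment $S_j$ from $p_j$ to $q_j$. We call the $S_j$ \emph{roads}: if travel is cheap along each road and not too expensive elsewhere, then every journey costs about as much as it does for $g_0$.

\begin{lemma}\label{lem:roads}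
Let $u(t)$ be smooth positive functions on $M$, with $t$ in a subset of $(0,\infty)$ that accumulates at $0$, and let $g(t)=u(t)g_0$. Suppose that
\begin{enumerate}
\item[(a)] $u(t)\le\Lambda^2$ for a constant $\Lambda$ and all $t$;
\item[(b)] $\liminf_{t\downarrow0}\min_Mu(t)\ge1$;
\item[(c)] $\limsup_{t\downarrow0}\max_{S_j}u(t)\le1$ for each $j$.
\end{enumerate}
Then $d_{g(t)}\to d_{g_0}$ uniformly as $t\downarrow0$.
\end{lemma}

\begin{proof}
Write $d_0=d_{g_0}$ and $d_t=d_{g(t)}$. Since $d_t\ge(\min u(t))^{1/2}d_0$ and $d_0$ is bounded, (b) gives $d_t\ge d_0-o(1)$ uniformly. For the upper bound, the $g(t)$-length of $S_j$ is at most $(\max_{S_j}u(t))^{1/2}d_0(p_j,q_j)$, so (c) gives $\limsup_{t\downarrow0}d_t(p_j,q_j)\le d_0(p_j,q_j)$ for each $j$. The rate depends on $j$, but a given accuracy needs only finitely many roads. Indeed, let $\kappa>0$. The open sets $\{(p,q):d_0(p,p_j)+d_0(q,q_j)<\kappa\}$ cover $M\times M$ by density, so finitely many of them, with $j\in J$, cover it. For $t$ small, $d_t(p_j,q_j)\le d_0(p_j,q_j)+\kappa$ for all $j\in J$. Given $(p,q)$, choose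 $j\in J$ with $(p,q)$ in the $j$th set. By (a), $d_t\le\Lambda d_0$, so
\[
d_t(p,q)\le\Lambda\kappa+d_t(p_j,q_j)\le\Lambda\kappa+\kappa+d_0(p_j,q_j)\le d_0(p,q)+(\Lambda+2)\kappa .\qedhere
\]
\end{proof}

\begin{example}\label{ex:static}
On $(\mathbb T^2,|dz|^2)$ the set $S_1\cup\dots\cup S_k$ is compact and null, so there is a smooth $a_k$ with $1\le a_k\le2$, equal to $1$ on $S_1\cup\dots\cup S_k$ and equal to $2$ outside a set of measure at most $1/k$. By Lemma~\ref{lem:roads} with $t=1/k$, the distances of $a_k|dz|^2$ converge uniformly to that of $|dz|^2$. The areas converge to $2$.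
\end{example}

It remains to realize such a family as a Ricci flow run backward to $t=0$. As recalled in Section~\ref{sec:pde}, $u(t)|dz|^2$ is a Ricci flow exactly when $u_t=\Delta\log u$, and its curvature is $K=-\frac12(\log u)_t$. The first attempt is to flow the metrics of Example~\ref{ex:static} and let $k\to\infty$. This fails. The solution $u_k$ with $u_k(0)=a_k$ satisfies $1\le u_k\le2$ and conserves $\int u_k$, so $\int|2-u_k(t)|=\int(2-a_k)\le1/k$. The limit is the static flow $2|dz|^2$, whose distance is $\sqrt2\,d_{g_0}$: the diffusion has filled in all the roads.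

The linearized equation shows how long one road lasts. (This computation is a guide only.) Put $u=1+\eta w$; to first order in $\eta$, $w_t=\Delta w$. For a straight road of half-width $\delta$ in the plane, $w(x,y,0)$ is $0$ for $|y|<\delta$ and $1$ otherwise, and on the center line
\[
w(x,0,t)=\int_{|y|\ge\delta}\frac{e^{-y^2/4t}}{\sqrt{4\pi t}}\,dy\le\frac{2t}{\delta^2}
\]
by Chebyshev's inequality for a Gaussian of variance $2t$. The integral is a function of $t/\delta^2$ that increases from $0$ to $1$. So the road is open for $t\ll\delta^2$ and closed for $t\gg\delta^2$, and at $t=\delta^2$ the curvature $K\approx-\frac\eta2w_t$ on the center line is $-c\eta/t$ with $c>0$ independent of $\delta$. This is the size that appears in Theorem~\ref{thm:surface}(4).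

In the first attempt all widths tend to zero with $k$, so at a fixed time $t>0$ every road is closed in the limit. The remedy is to give the $j$th road a fixed width $\delta_j>0$, with $\delta_j\to0$ so fast that the union $U$ of the widened roads has small area (Figure~\ref{fig:roads}), and to start the flow from the discontinuous factor $1+\eta\mathbf 1_E$, $E=M\setminus U$. At time $t$ the roads with $\delta_j\gg\sqrt t$ are still open, and each road is among them once $t$ is small. This is hypothesis (c) of Lemma~\ref{lem:roads}. Two things need proof: that a flow starting from $1+\eta\mathbf 1_E$ exists, and a nonlinear version of the bound $2t/\delta^2$.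

\begin{figure}[ht]
\centering
\begin{tikzpicture}[line cap=round]
\fill[gray!35] (0,0) rectangle (4,4);
\draw[white,line width=18pt] (0.6,0.7)--(2.4,1.5);
\draw[white,line width=11pt] (1.0,3.4)--(2.0,1.7);
\draw[white,line width=7pt] (1.9,3.0)--(3.6,3.5);
\draw[white,line width=4pt] (3.3,0.4)--(2.9,2.3);
\draw[white,line width=2.5pt] (0.3,1.7)--(1.9,2.9);
\draw[thin] (0.6,0.7)--(2.4,1.5) (1.0,3.4)--(2.0,1.7) (1.9,3.0)--(3.6,3.5) (3.3,0.4)--(2.9,2.3) (0.3,1.7)--(1.9,2.9);
\draw (0,0) rectangle (4,4);
\end{tikzpicture}
\caption{The first five segments $S_j$ in the flat torus (black) and their $\delta_j$-neighborhoods (white). The union of all the neighborhoods is a dense open set $U$ of area at most $\frac12$. The initial conformal factor is $1$ on $U$ and $1+\eta$ on the complement; under the flow it stays close to $1$ on $S_j$ for $t\ll\delta_j^2$.}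
\label{fig:roads}
\end{figure}

\section{Ricci flow on a surface as logarithmic diffusion}\label{sec:pde}

\subsection*{The equation}
On a surface $\mathrm{Ric}_g=K_g\,g$, so a Ricci flow satisfies $\partial_tg=-2Kg$ and stays in one conformal class: $g(t)=u(t)h$ for a fixed metric $h$, with $(\log u)_t=-2K_{g(t)}$. If $g=uh$, then $\Delta_g=u^{-1}\Delta_h$, $\mu_g=u\,\mu_h$ and $K_g=u^{-1}(K_h-\frac12\Delta_h\log u)$. Hence $g(t)=u(t)h$ is a Ricci flow if and only if
\begin{equation}\label{eq:rf}
u_t=\Delta_h\log u-2K_h .
\end{equation}
Integrating over $M$ and using the Gauss--Bonnet theorem gives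
\begin{equation}\label{eq:area}
\frac d{dt}\operatorname{Area}(g(t))=-4\pi\chi(M).
\end{equation}
Every point has an isothermal chart, in which $h=e^{2f}|dz|^2$ with $f$ smooth. There $g(t)=v(t)|dz|^2$ with $v=ue^{2f}$, and \eqref{eq:rf} for the flat background reads
\begin{equation}\label{eq:flat}
v_t=\Delta\log v=\operatorname{div}(v^{-1}\nabla v),
\end{equation}
where $\Delta=\partial_x^2+\partial_y^2$. The diffusion coefficient is $v^{-1}$, so the equation is uniformly parabolic as long as $v$ lies between positive constants.

\subsection*{Comparison}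
Let $u,u'$ be positive solutions of \eqref{eq:rf} and $\phi=\log u-\log u'$. Then $u_t=\Delta_h\phi+u'_t$, so $\phi_t=u^{-1}\Delta_h\phi+(u^{-1}-u'^{-1})u'_t$. Since $u^{-1}-u'^{-1}=-u'^{-1}(1-e^{-\phi})$, this is the linear equation
\begin{equation}\label{eq:diff}
\phi_t=u^{-1}\Delta_h\phi-c\,\phi,\qquad c=(\log u')_t\,\psi(\phi),
\end{equation}
where $\psi(s)=(1-e^{-s})/s$, $\psi(0)=1$, is a smooth function on $\mathbb R$.

\begin{lemma}\label{lem:comp}
If $u,u'$ are smooth positive solutions of \eqref{eq:rf} on $M\times[0,t_1]$ with $u(0)\le u'(0)$, then $u\le u'$. In particular a smooth solution is determined by its initial value.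
\end{lemma}

\begin{proof}
Let $|c|\le C$ on $M\times[0,t_1]$. Then $\tilde\phi=e^{-(C+1)t}\phi$ satisfies $\tilde\phi_t=u^{-1}\Delta_h\tilde\phi-(c+C+1)\tilde\phi$ with $c+C+1\ge1$. A positive maximum of $\tilde\phi$ would be attained at a time $t>0$, where the left side is nonnegative and the right side is negative.
\end{proof}

\subsection*{Interior estimates, existence and limits}
Let $D_\rho(z)$ be the open Euclidean disc, $D_\rho=D_\rho(0)$, and $P_\rho=D_\rho\times(-\rho^2,0]$ with coordinates $(y,s)$. For $\alpha\in(0,1)$ let $\|w\|_{\alpha;P}$ be the sum of $\sup_P|w|$ and the $\alpha$-H\"older seminorm of $w$ for the distance $|y-y'|+|s-s'|^{1/2}$. We use three standard facts; below $0<\rho'<\rho\le1$ and $\Lambda\ge1$.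
\begin{enumerate}
\item[(P1)] \emph{De Giorgi--Nash--Moser estimate.} If $v$ is smooth and $v_s=\operatorname{div}(a\nabla v)$ in $P_\rho$ with $\Lambda^{-1}\le a\le\Lambda$, then $\|v\|_{\alpha;P_{\rho'}}\le C\sup_{P_\rho}|v|$, with $\alpha,C$ depending only on $\Lambda,\rho,\rho'$. No regularity of $a$ enters.
\item[(P2)] \emph{Interior Schauder estimate.} If $w$ is smooth and $w_s=a\Delta w-cw+F$ in $P_\rho$ with $a\ge\Lambda^{-1}$ and $\|a\|_{\alpha;P_\rho},\|c\|_{\alpha;P_\rho}\le\Lambda$, then the $\|\cdot\|_{\alpha;P_{\rho'}}$-norms of $w,\nabla w,\nabla^2w,w_s$ are at most $C(\sup_{P_\rho}|w|+\|F\|_{\alpha;P_\rho})$, with $C$ depending only on $\alpha,\Lambda,\rho,\rho'$.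
\item[(P3)] \emph{Short-time existence} (from the theory of Ladyzhenskaya--Solonnikov--Ural'ceva). For smooth $u_0>0$ on $M$, equation \eqref{eq:rf} has a smooth positive solution on some $M\times[0,\tau]$, $\tau>0$, with $u(0)=u_0$.
\end{enumerate}

To apply (P1) and (P2), cover $M$ by finitely many discs $D_1$ of isothermal charts defined on a neighborhood of $\overline{D_2}$. For $z_0\in D_1$, $t_0>0$ and $0<r\le\frac12\min(1,\sqrt{t_0})$, and a function $v$ on $D_2\times(0,t_0]$, put
\begin{equation}\label{eq:scale}
\tilde v(y,s)=v(z_0+ry,\,t_0+r^2s),\qquad(y,s)\in P_1 .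
\end{equation}
The cylinder lies in $D_2\times[\frac34t_0,t_0]$, and if $v$ solves \eqref{eq:flat}, so does $\tilde v$.

\begin{lemma}\label{lem:exist}
Let $(M,h)$ be a closed surface.
\begin{enumerate}
\item[(a)] If $u$ solves \eqref{eq:rf} on $M\times(0,t_1]$ with $\Lambda^{-1}\le u\le\Lambda$, then for every $k$ and $\tau>0$ the space-time derivatives of $u$ up to order $k$ are bounded on $M\times[\tau,t_1]$ in terms of $(M,h),\Lambda,k,\tau$ alone.
\item[(b)] Let $I=[0,T]$ or $I=[0,\infty)$, let $u^-,u^+$ be smooth positive solutions of \eqref{eq:rf} on $M\times I$, and let $a_\varepsilon$, $\varepsilon>0$, be smooth with $u^-(0)\le a_\varepsilon\le u^+(0)$ and $\int a_\varepsilon\,d\mu_h\to A$ as $\varepsilon\downarrow0$. Then the solution $u_\varepsilon$ with $u_\varepsilon(0)=a_\varepsilon$ exists on $M\times I$, and along a sequence $\varepsilon\downarrow0$ it converges in $C^\infty_{\mathrm{loc}}(M\times(I\setminus\{0\}))$ to a solution $u$ with $u^-\le u\le u^+$ and $\int u(t)\,d\mu_h=A-4\pi\chi(M)t$.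
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Use \eqref{eq:scale} with $t_0\ge\tau$, $r=\frac12\min(1,\sqrt\tau)$ and $v=ue^{2f}$, which lies between positive constants. The divergence form in \eqref{eq:flat} and (P1) give a H\"older bound for $\tilde v$ on $P_{3/4}$. Then $w=\log\tilde v$ solves $w_s=e^{-w}\Delta w$ with a H\"older coefficient, and (P2) bounds $w,\nabla w,\nabla^2w$ in H\"older norm on a smaller cylinder. A spatial derivative $\partial^mw$ of order $m$ solves $(\partial^mw)_s=e^{-w}\Delta\partial^mw+F$, where $F$ is $e^{-w}$ times a polynomial in derivatives of $w$ of order at most $m+1$. Induction on $m$ with (P2), on cylinders shrinking toward $P_{1/2}$, bounds all spatial derivatives, and the equation then bounds the time derivatives.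

(b) By (P3), $u_\varepsilon$ exists on a maximal interval, and $u^-\le u_\varepsilon\le u^+$ there by Lemma~\ref{lem:comp}. If $u_\varepsilon$ exists on $[0,T^*)$ with $T^*\in I$, it lies between positive constants, so by (a) all its derivatives are bounded on $[T^*/2,T^*)$ and it extends smoothly to $T^*$. If $T^*<\sup I$, we restart by (P3); the time derivatives at $T^*$ from both sides are determined by $u_\varepsilon(T^*)$ through the equation, so the continued solution is smooth. Hence the maximal interval is $I$. The bounds in (a) do not depend on $\varepsilon$, so the Arzel\`a--Ascoli theorem and a diagonal argument give the limit $u$. By \eqref{eq:area}, $\int u_\varepsilon(t)\,d\mu_h=\int a_\varepsilon\,d\mu_h-4\pi\chi(M)t$; let $\varepsilon\downarrow0$ at fixed $t>0$.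
\end{proof}

\subsection*{A local upper barrier}
The limit $u$ in Lemma~\ref{lem:exist} is controlled only for $t>0$. To see that it is close to $1$ on a road for small $t$ we need an estimate for $u_\varepsilon$ that uses only the initial values near the road and does not depend on $\varepsilon$. An explicit solution that is infinite on the boundary of a disc gives one, since it dominates any boundary values. The expanding hyperbolic disc is such a solution.

\begin{lemma}\label{lem:barrier}
Let $v$ be a smooth positive solution of \eqref{eq:flat} on $\overline{D_\rho(z_1)}\times[0,t_1]$ with $v(\cdot,0)\le m$. Then $v(z_1,t)\le m+8t/\rho^2$ for $t\in[0,t_1]$.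
\end{lemma}

\begin{proof}
Let $q=\rho^2-|z-z_1|^2$ and $H=4\rho^2/q^2$ on $D_\rho(z_1)$. Since $\Delta q=-4$ and $|\nabla q|^2=4|z-z_1|^2$,
\[
\Delta\log q=\frac{\Delta q}q-\frac{|\nabla q|^2}{q^2}=\frac{-4q-4|z-z_1|^2}{q^2}=-\frac{4\rho^2}{q^2},
\]
so $\Delta\log H=-2\Delta\log q=2H$; that is, $H|dz|^2$ has curvature $-1$. Therefore $B=(\frac14m\rho^2+2t)H$ satisfies $B_t=2H=\Delta\log B$, and $B(\cdot,0)=m\rho^4/q^2\ge m$. Let $\phi=\log v-\log B$. Then $\phi(\cdot,0)\le0$, and $\phi\to-\infty$ at $\partial D_\rho(z_1)$ uniformly in $t\in[0,t_1]$, because $v$ is bounded. As in the derivation of \eqref{eq:diff},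
\[
\phi_t=v^{-1}\Delta\phi+(v^{-1}-B^{-1})\,2H .
\]
If $\phi$ were positive somewhere, it would attain a positive maximum at an interior point of the disc and a time $t>0$. There $\phi_t\ge0$, $\Delta\phi\le0$ and $v>B$, so the right side is negative, a contradiction. Hence $v\le B$, and $B(z_1,t)=(\frac14m\rho^2+2t)\cdot4/\rho^2=m+8t/\rho^2$.
\end{proof}

\section{The flat torus and products}\label{sec:torus}

\begin{proof}[Proof of Theorem~\ref{thm:torus}]
Let $|\cdot|$ be Lebesgue measure on $\mathbb T^2$ and $N_\delta(S)$ the open $\delta$-neighborhood of a set $S$.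

\emph{The initial factor.} A road $S_j$ is a flat segment of length less than $1$, so $|N_\delta(S_j)|\le2\delta+\pi\delta^2$. Choose $\delta_j\in(0,\frac14)$ with $|N_{\delta_j}(S_j)|\le2^{-j-1}$, and put $U=\bigcup_jN_{\delta_j}(S_j)$ and $E=\mathbb T^2\setminus U$. Then $E$ is compact and $|E|\ge\frac12$. The factor $1+\eta\mathbf 1_E$ is discontinuous, so we approximate it, from above in order to keep the value $1$ well inside $U$. Let $\chi_\varepsilon$ be smooth with $0\le\chi_\varepsilon\le1$, equal to $1$ on $E$ and to $0$ outside $N_\varepsilon(E)$, and let $a_\varepsilon=1+\eta\chi_\varepsilon$. Since $E$ is closed, the sets $N_\varepsilon(E)$ decrease to $E$, and $\mathbf 1_E\le\chi_\varepsilon\le\mathbf 1_{N_\varepsilon(E)}$ gives $\int a_\varepsilon\to A:=1+\eta|E|>1$.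

\emph{The flow.} Apply Lemma~\ref{lem:exist}(b) with $h=g_0$, $I=[0,\infty)$ and the constant solutions $u^-=1$, $u^+=1+\eta$. We obtain a smooth Ricci flow $g(t)=u(t)|dz|^2$, $t>0$, with $1\le u\le1+\eta$ and, since $\chi(\mathbb T^2)=0$, with $\operatorname{Area}(g(t))=A$.

\emph{Distances.} Let $z\in S_j$ and $\rho=\delta_j/2$. The disc $D_{\delta_j}(z)$ is embedded because $\delta_j<\frac14$, and it lies in $U$. Points of $\overline{D_\rho(z)}$ are therefore at distance at least $\rho$ from $E$, and $a_\varepsilon=1$ on $\overline{D_\rho(z)}$ for $\varepsilon<\rho$. Lemma~\ref{lem:barrier} with $m=1$ gives $u_\varepsilon(z,t)\le1+8t/\rho^2$, and in the limit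
\[
u(z,t)\le1+32\,t/\delta_j^2\qquad(z\in S_j,\ t>0).
\]
This is hypothesis (c) of Lemma~\ref{lem:roads}; (a) and (b) hold because $1\le u\le2$. Hence $d_{g(t)}\to d_{g_0}$ uniformly.

\emph{No extension.} By Lemma~\ref{lem:rigid}(b), a smooth extension to $t=0$ would have $g(0)=g_0$ and $\operatorname{Area}(g(t))\to1$. But $\operatorname{Area}(g(t))=A>1$.

\emph{Products.} Let $n\ge3$ and let $g_N(t)$, $t\in[0,T)$, be a smooth Ricci flow on a closed manifold $N$ of dimension $n-2$, for instance a static flat torus (a circle if $n=3$). The Ricci tensor of a product metric is the sum of the Ricci tensors of the factors, so $g(t)\oplus g_N(t)$ is a smooth Ricci flow on $\mathbb T^2\times N$ for $t\in(0,T)$. Its distance is $(d_{g(t)}^2+d_{g_N(t)}^2)^{1/2}$. Since $(a,b)\mapsto(a^2+b^2)^{1/2}$ is Lipschitz, this converges uniformly to $(d_{g_0}^2+d_{g_N(0)}^2)^{1/2}$, the distance of the smooth metric $g_0\oplus g_N(0)$. The volume tends to $A\,\mu_{g_N(0)}(N)$, which exceeds the volume $\mu_{g_N(0)}(N)$ of $g_0\oplus g_N(0)$. Lemma~\ref{lem:rigid}(b) excludes a smooth extension.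
\end{proof}

\section{Arbitrary closed surfaces and the curvature bound}\label{sec:surface}

Three things change on a general surface. The constant solutions are replaced by the smooth flow and a rescaling of it; the barrier, which is Euclidean, is used on discs so small that $g_0$ is almost flat; and we prescribe the area of $E$ exactly.

\begin{proof}[Proof of Theorem~\ref{thm:surface}]
Write $|\cdot|=\mu_{g_0}$, take $h=g_0$ in \eqref{eq:rf}, and let neighborhoods and balls refer to $d_{g_0}$.

\emph{The set $E$.} Each road $S_j$ is compact and null, so $|N_\delta(S_j)|\to0$ as $\delta\downarrow0$, and there is an open set $U_0\supset\bigcup_jS_j$ with $|U_0|<|M|-\lambda$. Fix $p\in M$. The function $d_{g_0}(p,\cdot)$ is Lipschitz with gradient of norm $1$ almost everywhere, and the gradient of a Lipschitz function vanishes almost everywhere on a level set, so its level sets are null. Hence $s\mapsto|U_0\cup B_s(p)|$ is continuous; it starts at $|U_0|$ and equals $|M|$ for large $s$. Choose $s$ so that $U=U_0\cup B_s(p)$ has $|U|=|M|-\lambda$. Then $E=M\setminus U$ is compact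 with $|E|=\lambda$. Define $\chi_\varepsilon$ and $a_\varepsilon=1+\eta\chi_\varepsilon$ as in Section~\ref{sec:torus}, so that $\int a_\varepsilon\,d\mu_{g_0}\to|M|+\eta\lambda$.

\emph{Items (2) and (3).} Let $\bar u(t)=(1+\eta)\hat u(t/(1+\eta))$. Then $\bar u_t(t)=\hat u_t(t/(1+\eta))$ and $\Delta_{g_0}\log\bar u(t)=\Delta_{g_0}\log\hat u(t/(1+\eta))$, so $\bar u$ solves \eqref{eq:rf} on $[0,T]$, with $\bar u(0)=1+\eta$. Lemma~\ref{lem:exist}(b) with $u^-=\hat u$ and $u^+=\bar u$ gives solutions $u_\varepsilon$ on $[0,T]$ and a limit $u$ on $(0,T]$ with $\hat u\le u\le\bar u$. For $g(t)=u(t)g_0$ this is item (2), and $\operatorname{Area}(g(t))=|M|+\eta\lambda-4\pi\chi(M)t$ gives the limit in item (3). Once item (1) is proved, Lemma~\ref{lem:rigid}(b) excludes a smooth extension.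

\emph{Item (1).} We check the hypotheses of Lemma~\ref{lem:roads}. Hypothesis (a) holds with $\Lambda^2=\sup\bar u$, and (b) holds because $u\ge\hat u$ and $\hat u(t)\to1$ uniformly. For (c), let $x\in S_j$ and take an isothermal chart centered at $x$ that identifies $D_R$ with a subset of $U$, with $g_0=e^{2f}|dz|^2$. The compact set $\overline{D_{3R/4}}$ has positive distance from $E$, so $a_\varepsilon=1$ on it for small $\varepsilon$. Let $\rho<R/4$, and let $\omega(\rho)$ be the supremum of $|f(z)-f(z')|$ over $z,z'\in\overline{D_{3R/4}}$ with $|z-z'|\le\rho$; by uniform continuity $\omega(\rho)\to0$ as $\rho\downarrow0$. For $z_1\in D_{R/2}$, the solution $v=u_\varepsilon e^{2f}$ of \eqref{eq:flat} satisfies $v(\cdot,0)=e^{2f}\le e^{2f(z_1)+2\omega(\rho)}$ on $\overline{D_\rho(z_1)}$. Apply Lemma~\ref{lem:barrier}, divide by $e^{2f(z_1)}$ and let $\varepsilon\downarrow0$: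
\[
u(z_1,t)\le e^{2\omega(\rho)}+\frac{8t}{\rho^2}\sup_{D_{R/2}}e^{-2f}\qquad(z_1\in D_{R/2}).
\]
Letting $t\downarrow0$ and then $\rho\downarrow0$ gives $\limsup_{t\downarrow0}\sup_{D_{R/2}}u(t)\le1$. Finitely many such discs $D_{R/2}$ cover the compact set $S_j$, which proves (c).

\emph{Item (4).} Let $\eta\le1$ and $\phi=\log u-\log\hat u$. Since $(\log u)_t=-2K_{g(t)}$ and $(\log\hat u)_t=-2K_{\hat g(t)}$, we must show $|\phi_t|\le C\eta/t$. Applying Lemma~\ref{lem:exist}(a) to $u$ would give bounds that do not become small with $\eta$. The factor $\eta$ comes from the fact that $\phi$ has size $\eta$ and solves the homogeneous linear equation \eqref{eq:diff}; the factor $1/t$ comes from scaling. Below, $C$ depends only on $(M,g_0,T)$. With $K^*=\sup_{M\times[0,T]}|K_{\hat g}|$, item (2) gives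
\[
0\le\phi\le\log(1+\eta)+\log\hat u\Big(\frac t{1+\eta}\Big)-\log\hat u(t)\le\eta+2K^*\frac{\eta t}{1+\eta}\le C\eta .
\]
Use the charts and the rescaling \eqref{eq:scale}, with $t_0\in(0,T]$ and $r=\frac12\sqrt{t_0}$; this $r$ is admissible because $T\le1$. Let $v=ue^{2f}$ and $\hat v=\hat ue^{2f}$. Because $\eta\le1$, we have $\inf\hat u\le u\le2\sup\hat u$, so $C^{-1}\le v\le C$. In the chart $u^{-1}\Delta_{g_0}=v^{-1}\Delta$, and \eqref{eq:diff} rescales to
\[
\tilde\phi_s=\tilde v^{-1}\Delta\tilde\phi-r^2\tilde c\,\tilde\phi,\qquad c=(\log\hat v)_t\,\psi(\phi).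
\]
By (P1), $\|\tilde v\|_{\alpha;P_{3/4}}\le C$. The functions $\log\hat v$ and $(\log\hat v)_t$ are smooth on $\overline{D_2}\times[0,T]$, and rescaling by $r\le1$ does not increase H\"older norms. Hence $\tilde v^{-1}$, $\tilde\phi=\log\tilde v-\widetilde{\log\hat v}$ and $r^2\tilde c$ have $\|\cdot\|_{\alpha;P_{3/4}}$-norm at most $C$. By (P2) with $F=0$, $|\tilde\phi_s(0,0)|\le C\sup|\tilde\phi|\le C\eta$, and $|\phi_t(z_0,t_0)|=r^{-2}|\tilde\phi_s(0,0)|\le4C\eta/t_0$.
\end{proof}

\section{The area criterion}\label{sec:area}

Let $g(t)$ be as in Theorem~\ref{thm:area}. Fix $t_0\in(0,T)$ and put $h=g(t_0)$, so that $g(t)=u(t)h$ with $u$ solving \eqref{eq:rf} and $u(t_0)=1$. We do not know that $g_0$ is conformal to $h$, and we have no upper bound on $u$ near $t=0$. The plan is to work with measures. The area measures $\mu_{g(t)}$ converge weakly to a measure $\mu$; convergence of distances forces $\mu\ge\mu_{g_0}$; if the total areas agree, then $\mu=\mu_{g_0}$ has a smooth density with respect to $\mu_h$, and a uniqueness argument identifies $u$ with the smooth solution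 starting from that density.

\subsection*{The initial measure}

\begin{lemma}\label{lem:lower}
A smooth Ricci flow on a closed surface for $t\in(0,T)$ satisfies $K_{g(t)}\ge-\frac1{2t}$. Consequently
\begin{equation}\label{eq:lower}
\log u(t)\ge\log(t/t_0),\qquad0<t\le t_0 .
\end{equation}
\end{lemma}

\begin{proof}
Differentiating $K=u^{-1}(K_h-\frac12\Delta_h\log u)$ and using $(\log u)_t=-2K$ gives $K_t=\Delta_{g(t)}K+2K^2$. Fix $s>0$ and let $F=(t-s)K$ for $t\ge s$. Then $F(s)=0$ and $F_t=\Delta_{g(t)}F+K(1+2F)$. If the minimum of $F$ over $M\times[s,t_1]$ were less than $-\frac12$, it would be attained at a time $t>s$, where $F_t\le0$, $\Delta_{g(t)}F\ge0$, $K<0$ and $1+2F<0$; this contradicts the equation. So $K\ge-\frac1{2(t-s)}$, and $s\downarrow0$ gives the first claim. Then $(\log u)_t\le1/t$, so $u/t$ is nonincreasing in $t$ and $u(t)/t\ge u(t_0)/t_0=1/t_0$.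
\end{proof}

Recall that finite Borel measures $\mu_t$ on $M$ converge weakly to $\mu$ if $\int\zeta\,d\mu_t\to\int\zeta\,d\mu$ for all continuous $\zeta$, and that then $\mu(Q)\ge\limsup\mu_t(Q)$ for every closed set $Q$.

\begin{lemma}\label{lem:measure}
There is a constant $A_0$ with $\operatorname{Area}(g(t))=A_0-4\pi\chi(M)t$. The function $\log u$ is integrable on $M\times(0,t_0)$, and $\mu_{g(t)}=u(t)\mu_h$ converges weakly as $t\downarrow0$ to a finite measure $\mu$ with $\mu(M)=A_0$.
\end{lemma}

\begin{proof}
The first claim is \eqref{eq:area}. The positive part of $\log u$ is at most $u$, and the negative part is at most $\log(t_0/t)$ by \eqref{eq:lower}. Hence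
\[
\int_M|\log u(t)|\,d\mu_h\le\operatorname{Area}(g(t))+\mu_h(M)\log(t_0/t)\le C(1+|\log t|),
\]
which is integrable on $(0,t_0)$. For $\zeta\in C^2(M)$, equation \eqref{eq:rf} and integration by parts give
\begin{equation}\label{eq:weak}
\frac d{dt}\int\zeta u\,d\mu_h=\int\big(\Delta_h\zeta\,\log u-2K_h\zeta\big)\,d\mu_h .
\end{equation}
The right side is integrable in $t$ near $0$, so $\lim_{t\downarrow0}\int\zeta u(t)\,d\mu_h$ exists. The masses are bounded and $C^2(M)$ is dense in $C^0(M)$, so the limit exists for all continuous $\zeta$ and defines a positive linear functional, which is a measure $\mu$ by the Riesz representation theorem. Taking $\zeta=1$ gives $\mu(M)=A_0$.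
\end{proof}

\begin{remark}\label{rem:mu}
For the flow of Theorem~\ref{thm:torus}, $\mu=(1+\eta\mathbf 1_E)\mu_{g_0}$, as intended. Indeed \eqref{eq:weak} for $u_\varepsilon$ gives $|\int\zeta(u_\varepsilon(t)-a_\varepsilon)|\le t\log2\,\sup|\Delta\zeta|$; let $\varepsilon\downarrow0$, noting $a_\varepsilon\to1+\eta\mathbf 1_E$ in $L^1$, and then $t\downarrow0$.
\end{remark}

\subsection*{Distances bound area from below}
We need a lower bound for area in terms of distances alone, with a constant that is sharp for small squares in $(M,g_0)$. This is Besicovitch's inequality.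

\begin{lemma}\label{lem:besi}
Let $Q\subset M$ correspond to $[0,\sigma]^2$ in a chart defined on a neighborhood of $Q$, and let $g$ be a smooth metric on $M$. Let $\alpha$ be the $d_g$-distance between the left and right sides of $Q$ and $\beta$ that between the bottom and top sides. Then $\mu_g(Q)\ge\alpha\beta$.
\end{lemma}

\begin{proof}
Let $F=(F_1,F_2):Q\to\mathbb R^2$, where $F_1$ and $F_2$ are the $d_g$-distances to the left and to the bottom side. Each $F_i$ is $1$-Lipschitz for $d_g$, hence differentiable almost everywhere with $|\nabla F_i|_g\le1$. The Jacobian of $F$ with respect to $g$ is the area of the parallelogram spanned by $\nabla F_1,\nabla F_2$, which is at most $1$. By the area formula for Lipschitz maps, the Lebesgue measure of $F(Q)$ is at most $\mu_g(Q)$.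

It remains to show that $F(Q)$ contains every $y\in(0,\alpha)\times(0,\beta)$. Let $L(x)=(\alpha x_1/\sigma,\beta x_2/\sigma)$ and $F^\theta=(1-\theta)F+\theta L$ on $\partial Q$, $\theta\in[0,1]$. The first coordinate of $F^\theta$ is $0$ on the left side and at least $\alpha$ on the right side; the second is $0$ on the bottom and at least $\beta$ on the top. So $F^\theta$ avoids $y$, and $F|_{\partial Q}$ has the same winding number about $y$ as $L|_{\partial Q}$, namely $1$. If $y\notin F(Q)$, then $F$ itself would contract $F|_{\partial Q}$ in $\mathbb R^2\setminus\{y\}$, and the winding number would be $0$.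
\end{proof}

\begin{lemma}\label{lem:ge}
$\mu(X)\ge\mu_{g_0}(X)$ for every Borel set $X\subset M$.
\end{lemma}

\begin{proof}
Let $\kappa\in(0,\frac12)$. Each $p\in M$ has a chart onto some $D_R$, centered at $p$, in which $(1-\kappa)^2|dx|^2\le g_0\le(1+\kappa)^2|dx|^2$: make $g_0(p)$ Euclidean by a linear change of coordinates and shrink $R$. Let $W=D_{R/2}$.

Let $Q\subset W$ be a closed coordinate square of side $\sigma\le R/2$. A curve in $M$ joining opposite sides of $Q$ either stays in $D_R$, and then has Euclidean length at least $\sigma$, or leaves $D_R$, and then its part in $D_R$ has Euclidean length at least $R/2\ge\sigma$. So opposite sides have $d_{g_0}$-distance at least $(1-\kappa)\sigma$. Since $d_{g(t)}\to d_{g_0}$ uniformly, the $d_{g(t)}$-distances between opposite sides converge to the $d_{g_0}$-distances. By weak convergence and Lemma~\ref{lem:besi},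
\[
\mu(Q)\ge\limsup_{t\downarrow0}\mu_{g(t)}(Q)\ge(1-\kappa)^2\sigma^2 .
\]
An open set $V\subset W$ is a countable union of closed dyadic squares with disjoint interiors and sides $\sigma_i\le R/2$. Since $\mu$ might charge their boundaries, we shrink each about its center by the factor $1-\kappa$, which gives pairwise disjoint closed squares in $V$. Therefore
\[
\mu(V)\ge\sum_i(1-\kappa)^4\sigma_i^2\ge c_\kappa\,\mu_{g_0}(V),\qquad c_\kappa=\frac{(1-\kappa)^4}{(1+\kappa)^2},
\]
because $\sum_i\sigma_i^2$ is the Euclidean area of $V$ and $\mu_{g_0}\le(1+\kappa)^2dx$. A finite Borel measure on a compact metric space is outer regular, so $\mu(X)$ is the infimum of $\mu(V)$ over open $V$ with $X\subset V\subset W$ whenever $X\subset W$ is Borel, and $\mu(X)\ge c_\kappa\mu_{g_0}(X)$. Finitely many sets $W$ cover $M$, and every Borel set is a disjoint union of Borel pieces, each in one $W$. So $\mu\ge c_\kappa\mu_{g_0}$, and $c_\kappa\to1$ as $\kappa\downarrow0$.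
\end{proof}

\subsection*{Uniqueness when the initial measure is smooth}

\begin{proposition}\label{prop:unique}
If $\mu=u_0\,\mu_h$ with $u_0$ smooth and positive, then $u$ extends smoothly to $M\times[0,t_0]$ with $u(0)=u_0$.
\end{proposition}

By (P3) there is a smooth solution $\hat u$ of \eqref{eq:rf} on $M\times[0,T']$, $0<T'\le t_0$, with $\hat u(0)=u_0$, and we want $u=\hat u$. Lemma~\ref{lem:comp} does not apply, because $u(t)$ approaches $u_0$ only weakly. Weak convergence becomes stronger convergence after inverting the Laplacian, and the form of \eqref{eq:rf} provides the inverse explicitly: $(u-\hat u)_t=\Delta_h(\log u-\log\hat u)$, so the time integral $Z$ of $\log u-\log\hat u$ is a potential for $u-\hat u$. This $Z$ solves a linear parabolic equation and tends to $0$ in $L^1$. The bound \eqref{eq:lower} controls $Z$ pointwise from below, which gives $Z\ge0$ by the minimum principle. There is no pointwise bound from above, but once $Z\ge0$ it suffices to control $\int Z$.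

\begin{proof}
\emph{The potential.} By Lemma~\ref{lem:measure} and Fubini's theorem, $Z(t)=\int_0^t(\log u-\log\hat u)\,ds$ lies in $L^1(M)$ and $\|Z(t)\|_{L^1}\to0$ as $t\downarrow0$. Subtract \eqref{eq:weak} for $\hat u$ from \eqref{eq:weak} for $u$ and integrate in time. Both $u\mu_h$ and $\hat u\mu_h$ converge weakly to $u_0\mu_h$, so there is no contribution from $t=0$, and for $\zeta\in C^2(M)$
\[
\int\zeta\,(u(t)-\hat u(t))\,d\mu_h=\int\Delta_h\zeta\;Z(t)\,d\mu_h .
\]
Thus $\Delta_hZ(t)=u(t)-\hat u(t)$ in the sense of distributions. By elliptic regularity, an $L^1$ function whose distributional Laplacian is smooth agrees almost everywhere with a smooth function, so we may take $Z(T')$ smooth. Then $Z(t)=Z(T')-\int_t^{T'}(\log u-\log\hat u)\,ds$ is a representative that is smooth on $M\times(0,T']$, and $\Delta_hZ=u-\hat u$ holds pointwise. Writing $\log u-\log\hat u$ as the integral of the derivative of $\theta\mapsto\log(\theta u+(1-\theta)\hat u)$,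
\[
Z_t=\log u-\log\hat u=b\,(u-\hat u)=b\,\Delta_hZ,\qquad b=\int_0^1\frac{d\theta}{\theta u+(1-\theta)\hat u}>0 .
\]

\emph{$Z\ge0$.} Let $C_0=\sup|\log\hat u|$. By \eqref{eq:lower}, $Z(s)\ge-\omega(s)$ almost everywhere, hence everywhere, where $\omega(s)=\int_0^s(\log(t_0/\sigma)+C_0)\,d\sigma\to0$ as $s\downarrow0$. For $\delta>0$, the function $Y=Z+\delta(t-s)$ satisfies $Y_t=b\Delta_hY+\delta$, so its minimum over $M\times[s,T']$ cannot occur at a time $t>s$, where $Y_t\le0$ and $\Delta_hY\ge0$. Letting $\delta\downarrow0$ gives $\min Z(t)\ge\min Z(s)\ge-\omega(s)$ for $t\ge s$, and $s\downarrow0$ gives $Z\ge0$.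

\emph{$Z=0$.} Let $I(t)=\int Z(t)\,d\mu_h\ge0$, so $I(t)\to0$ as $t\downarrow0$. Using $\log x\le x-1$ with $x=u/\hat u$, and then integrating by parts,
\[
I'=\int(\log u-\log\hat u)\,d\mu_h\le\int\frac{u-\hat u}{\hat u}\,d\mu_h=\int\frac{\Delta_hZ}{\hat u}\,d\mu_h=\int Z\,\Delta_h(\hat u^{-1})\,d\mu_h\le C_1I,
\]
where $C_1=\sup_{M\times[0,T']}|\Delta_h(\hat u^{-1})|$ and the last step uses $Z\ge0$. So $e^{-C_1t}I(t)$ is nonincreasing with limit $0$ at $t=0$, and $I\equiv0$. Hence $Z\equiv0$, and $u-\hat u=\Delta_hZ=0$ on $M\times(0,T']$.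
\end{proof}

The smoothness of $u_0$ is used for the existence of $\hat u$ and for the finiteness of $C_0$ and $C_1$. For the measure of Remark~\ref{rem:mu} there is no smooth solution to compare with.

\begin{proof}[Proof of Theorem~\ref{thm:area}]
By Lemmas~\ref{lem:measure} and~\ref{lem:ge}, $A_0$ exists and $A_0=\mu(M)\ge\operatorname{Area}(g_0)$. If the flow extends smoothly, then $A_0=\operatorname{Area}(g_0)$ by Lemma~\ref{lem:rigid}(b). Conversely, let $A_0=\operatorname{Area}(g_0)$. Then $\mu-\mu_{g_0}$ is a nonnegative measure of total mass $0$, so $\mu=\mu_{g_0}=u_0\mu_h$, where $u_0$, the ratio of two smooth area forms, is smooth and positive. By Proposition~\ref{prop:unique}, $g(t)=u(t)h$ extends smoothly to $t=0$ with $g(0)=u_0h$, and the Ricci flow equation holds at $t=0$ by continuity. Lemma~\ref{lem:rigid}(b) gives $g(0)=g_0$.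
\end{proof}

The convergence of distances enters twice, in Lemma~\ref{lem:ge} and in the last line. The second use cannot be avoided, since $\mu=\mu_{g_0}$ does not determine the conformal class: the static flat metrics $a\,dx^2+a^{-1}dy^2$ on $\mathbb T^2$, $a>0$ constant, all have the same area measure.

\section{Sufficient conditions and their sharpness}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:ext}]
By Theorem~\ref{thm:area} it suffices to show $A_0\le\operatorname{Area}(g_0)$. On a surface $g\le\Lambda g_0$ implies $\operatorname{Area}(g)\le\Lambda\operatorname{Area}(g_0)$, so (ii) gives this at once. We reduce (i) to (ii). Let $\gamma(t)=\int_0^tk$, which is finite and tends to $0$ as $t\downarrow0$ because $k\in L^1$. For $0<s<t$,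
\[
\log u(t)-\log u(s)=-2\int_s^tK\le2(\gamma(t)-\gamma(s)),
\]
so $e^{-2\gamma(t)}g(t)\le e^{-2\gamma(s)}g(s)$ and $e^{-\gamma(t)}d_{g(t)}\le e^{-\gamma(s)}d_{g(s)}$. Letting $s\downarrow0$ gives $e^{-\gamma(t)}d_{g(t)}\le d_{g_0}$, and Lemma~\ref{lem:rigid}(a) gives $g(t)\le e^{2\gamma(t)}g_0$, which is (ii).

For the last assertion, let $(M,g_0)$ be any closed surface, let $\hat g$, $T$ and $C$ be as in Theorem~\ref{thm:surface}, and let $K^*=\sup_{M\times[0,T]}|K_{\hat g}|$. Given $\epsilon>0$, choose $\eta\le1$ with $C\eta\le\epsilon/2$ and $\eta<\epsilon$, and let $g(t)$ be a flow from Theorem~\ref{thm:surface}. By item (4), $K_{g(t)}\ge-K^*-\frac\epsilon{2t}\ge-\frac\epsilon t$ as soon as $K^*t\le\epsilon/2$. Since $(\log\hat u)_t\le2K^*$ and $\hat u(0)=1$, item (2) gives $g(t)\le(1+\eta)e^{2K^*t}g_0\le(1+\epsilon)g_0$ for small $t$. On a short interval $(0,T_\epsilon)$ the flow thus satisfies both weakened conditions and $d_{g(t)}\to d_{g_0}$ uniformly, and by item (3) it has no smooth extension to $t=0$.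
\end{proof}

\begin{thebibliography}{9}
\bibitem{Topping} Peter M. Topping, \emph{Loss of initial data under limits of Ricci flows}, arXiv:1904.11232 (2019).
\end{thebibliography}
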